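# Polynomials peaked at the spectral edge, and groups with degree of rapid decay below 2

## 1. The polynomials $Q_n$ and the elements $Q_n^m(a)$

For $x\in[0,1]$ write $x=\cos^2\theta$ with $\theta\in[0,\pi/2]$, and put
$$Q_n(x)=\frac1{2n+1}\Big(1+2\sum_{k=1}^n\cos 2k\theta\Big)=\frac{\sin((2n+1)\theta)}{(2n+1)\sin\theta}.\tag{1}$$
The second equality follows by multiplying the bracket by $\sin\theta$ and using $2\sin\theta\cos2k\theta=\sin((2k+1)\theta)-\sin((2k-1)\theta)$, which telescopes (at $\theta=0$ the quotient is read as its limit, $1$).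

Since $\cos2\theta=2x-1$ and $\cos2k\theta$ is a real polynomial of degree $k$ in $\cos2\theta$, $Q_n$ is a real polynomial of degree $n$ in $x$. For instance
$$Q_1(x)=\frac{4x-1}{3},\qquad Q_2(x)=\frac{16x^2-12x+1}{5}.$$
Three properties hold on $[0,1]$:
$$Q_n(1)=1,\qquad |Q_n(x)|\le 1,\qquad Q_n(x)^2\le\frac1{(2n+1)^2(1-x)}.\tag{2}$$
The first is $\theta=0$. The second holds because the bracket in (1) is a sum whose absolute value is at most $2n+1$. The third holds because $1-x=\sin^2\theta$ and $|\sin((2n+1)\theta)|\le1$. For $Q_1$ the third property says $(4x-1)^2(1-x)\le1$, with equality at $x=3/4$.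

So $Q_n$ has height $1$ at the right end of $[0,1]$, and (2) makes it small as soon as $1-x$ is much larger than $1/n^2$. The scale to notice is $1/n^2$, from a polynomial of degree only $n$. The power $x^n$, also of degree $n$ and of height $1$ at $1$, is still at least $1/4$ wherever $1-x\le1/n$ (for $n\ge2$).

Now let $G$ be a finitely generated group. Convolution is $(f*\xi)(x)=\sum_y f(y)\xi(y^{-1}x)$, and $\lambda(f)$ is the operator $\xi\mapsto f*\xi$ on $\ell^2(G)$, so that $\lambda(f)\delta_1=f$ for $f\in\mathbb C[G]$. Let $\mu$ be a finitely supported symmetric probability measure on $G$, let $\rho=\|\lambda(\mu)\|_{op}$, and set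
$$a=\rho^{-2}\mu*\mu\in\mathbb C[G].$$
Here $\rho>0$, because $\lambda(\mu)\delta_1=\mu\ne0$. For a polynomial $R(x)=\sum_kr_kx^k$ write $R(a)=\sum_kr_ka^{*k}$ with $a^{*0}=\delta_1$. The elements on which everything turns are
$$f_n=Q_n^m(a)\in\mathbb C[G],\qquad m\ge1 \text{ a fixed integer.}$$

They test inequalities that bound $\|\lambda(f)\|_{op}$ by a weighted $\ell^2$-norm of $f$. We shall see that $\|\lambda(f_n)\|_{op}\ge1$ because $Q_n^m(1)=1$, that $f_n$ is supported in a ball of radius $O(n)$ because $\deg Q_n^m=nm$, and that $\|f_n\|_2$ is small if a certain measure on $[0,1]$ has little mass near $1$. An element with large operator norm, small $\ell^2$-norm and small support is what violates such an inequality.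

## 2. Rapid decay, its degree, and the statements

**Definition (length function).** A length function on $G$ is a map $\ell\colon G\to[0,\infty)$ with $\ell(1)=0$, $\ell(x^{-1})=\ell(x)$ and $\ell(xy)\le\ell(x)+\ell(y)$.

The word length $|x|$ for a finite symmetric generating set $S$ is one; so is $\ell\equiv0$; on $\mathbb Z$, $\ell(j)=\sqrt{|j|}$ is another. Word length dominates all others up to a constant: if $K\ge\max_S\ell$, then $\ell(x)\le K|x|$.

**Definition (weighted norm, embedding).** For $f\in\mathbb C[G]$ and $s>0$ put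
$$\|f\|_{\ell,s}=\Big(\sum_{x\in G}|f(x)|^2(1+\ell(x))^s\Big)^{1/2},$$
and let $H^s_\ell(G)$ be the completion of $\mathbb C[G]$ in this norm. Let $C^*_r(G)$ be the reduced $C^*$-algebra, the norm closure of $\lambda(\mathbb C[G])$. We say that $H^s_\ell(G)$ embeds into $C^*_r(G)$ if there is $C>0$ with
$$\|\lambda(f)\|_{op}\le C\|f\|_{\ell,s}\qquad\text{for all } f\in\mathbb C[G].\tag{3}$$

Since $1+\ell\ge1$, we have $\|f\|_{\ell,s}\le\|f\|_{\ell,s'}$ for $s\le s'$; so an embedding at $s$ gives one at every $s'\ge s$, with the same $\ell$.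

**Definition (degree of rapid decay).**
$$\deg_{RD}G=\inf\{s>0: H^s_\ell(G)\text{ embeds into }C^*_r(G)\text{ for some length function }\ell\},\qquad\inf\emptyset=\infty.$$

The group has property RD if and only if this degree is finite. We use the following known facts.

* **Fact 1.** $\deg_{RD}G=0$ if and only if $G$ is finite.
* **Fact 2.** If $G$ is infinite, then $\deg_{RD}G\ge1$.
* **Fact 3.** If $H\le G$, then $\deg_{RD}H\le\deg_{RD}G$.
* **Fact 4.** If $G$ has polynomial growth of degree $d$, then $\deg_{RD}G=d$.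

A group is *virtually cyclic* if it has a cyclic subgroup of finite index; finite groups count. By Facts 1 and 4 these groups have degree $0$ or $1$. The question, taken from Łukasz Garncarek, "Mini-course: property of rapid decay", arXiv:1603.06730 (2016), is the converse: does $\deg_{RD}G\le1$ force $G$ to be virtually cyclic? The answer is yes, in a stronger form.

**Theorem 1.** For a finitely generated group $G$ the following are equivalent:

* (a) $G$ is virtually cyclic;
* (b) $\deg_{RD}G\le1$;
* (c) $\deg_{RD}G<2$;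
* (d) $H^2_\ell(G)$ embeds into $C^*_r(G)$ for some length function $\ell$.

Hence $\deg_{RD}G\in\{0,1\}\cup[2,\infty]$. The threshold $2$ is sharp, since $\deg_{RD}\mathbb Z^2=2$.

**Theorem 2.** Let $\mu$ be a finitely supported symmetric probability measure on $G$ and $\rho=\|\lambda(\mu)\|_{op}$. If $H^s_\ell(G)$ embeds into $C^*_r(G)$ for some $\ell$ (with $s>0$), then
$$\sum_{k\ge1}k^{\frac s2-1}\rho^{-2k}\mu^{*2k}(1)=\infty.$$

**Corollary 3.** If $G$ contains a non-abelian free group, then $\deg_{RD}G\ge3$. Moreover $\deg_{RD}F_k=3$ for $2\le k<\infty$.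

## 3. Finite groups, $\mathbb Z$ and $\mathbb Z^2$ by hand

Always $\|\lambda(f)\|_{op}\le\|f\|_1$, since $\lambda(f)$ is the combination $\sum_xf(x)\lambda(\delta_x)$ of unitaries.

If $G$ is finite, then $\|f\|_1\le|G|^{1/2}\|f\|_2$, so (3) holds with $\ell\equiv0$ for every $s>0$, and the degree is $0$.

For $G=\mathbb Z$ and $\ell(j)=|j|$, Cauchy–Schwarz gives
$$\|\lambda(f)\|_{op}\le\sum_j|f(j)|\le\Big(\sum_j(1+|j|)^{-s}\Big)^{1/2}\|f\|_{\ell,s},$$
and the sum in front is finite when $s>1$. So $\deg_{RD}\mathbb Z\le1$. At $s=1$ there is no embedding. Indeed, by Fourier series $\|\lambda(f)\|_{op}=\sup|\hat f|\ge\hat f(0)=\sum_jf(j)$ for $f\ge0$. Take $f(j)=(1+|j|)^{-1}1_{|j|\le N}$ and $A_N=\sum_jf(j)$. Then $\|f\|_{\ell,1}^2=\sum_{|j|\le N}(1+|j|)^{-2+1}=A_N$, so (3) would say $A_N\le C\sqrt{A_N}$, although $A_N\to\infty$. Thus the infimum in $\deg_{RD}\mathbb Z=1$ is not attained for this $\ell$. In particular, the hypothesis $\deg_{RD}G\le1$ only provides embeddings at exponents $s>1$, as close to $1$ as we like.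

For $\mathbb Z^2$ with word length, the same Cauchy–Schwarz estimate works when $\sum_x(1+|x|)^{-s}<\infty$. The sphere of radius $j\ge1$ has $4j$ points, so this means $s>2$. Fact 4 confirms $\deg_{RD}\mathbb Z^2=2$.

## 4. Positive test functions: enough for amenable groups, short by a little otherwise

The argument for $\mathbb Z$ at $s=1$ used one thing: $\|\lambda(f)\|_{op}\ge\|f\|_1$ for $f\ge0$. Følner's theorem gives this for all amenable groups. It says that $G$ is amenable if and only if for every finite $E\subset G$ and $\varepsilon>0$ there is a finite nonempty $F\subset G$ with $|xF\cap F|\ge(1-\varepsilon)|F|$ for all $x\in E$.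

**Lemma 5.** If $G$ is amenable and $0\le f\in\mathbb C[G]$, then $\|\lambda(f)\|_{op}\ge\|f\|_1$.

*Proof.* Apply Følner's theorem with $E=\operatorname{supp}f$. Then
$$\|\lambda(f)\|_{op}\ge\frac{\langle f*1_F,1_F\rangle}{|F|}=\sum_{y}f(y)\frac{|yF\cap F|}{|F|}\ge(1-\varepsilon)\|f\|_1,$$
and $\varepsilon$ is arbitrary. $\blacksquare$

In Section 7 this, together with growth theorems, settles the amenable case. For non-amenable groups Lemma 5 is false. Kesten's criterion (Kesten 1959) says that for $\mu$ uniform on a finite symmetric generating set, $\|\lambda(\mu)\|_{op}=1$ if and only if $G$ is amenable. So for non-amenable $G$ already $\|\lambda(\mu)\|_{op}=\rho<1=\|\mu\|_1$.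

The natural repair is to test (3) on powers of $\mu$ normalized by the true norm, that is, on $a^{*k}$. Here $\|\lambda(a^{*k})\|_{op}=1$, because $\lambda(a)=(\lambda(\mu)/\rho)^2$ is positive of norm $1$. Put $t_k=a^{*k}(1)$. Since $a$ is symmetric, $\|a^{*k}\|_2^2=a^{*2k}(1)=t_{2k}$, and $a^{*k}$ lives where $\ell\le2Kk$, with $K=\max_{\operatorname{supp}\mu}\ell$. So (3) gives
$$1\le C^2(1+2Kk)^s\,t_{2k}.\tag{4}$$
What do we know about $t_k$? In Section 6 we prove that for non-amenable $G$ and suitable $\mu$, $\sum_kt_k<\infty$. Moreover $t_k=\langle\lambda(a)^k\delta_1,\delta_1\rangle$ is nonincreasing, since $0\le\lambda(a)\le1$. Hence $k\,t_{2k}\le\sum_{j=k+1}^{2k}t_j\to0$, and (4) is contradictory for $s\le1$. For $s>1$ it is not: (4) then only asks for $t_{2k}\ge\text{const}\cdot k^{-s}$, which is compatible with summability. As we saw in Section 3, $\deg_{RD}G\le1$ only supplies embeddings with $s>1$, so the powers stop exactly short of the question.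

The loss comes from the window $1-x\lesssim1/k$ that $x^{2k}$ sees. The polynomials $Q_n$ see a window $1-x\lesssim1/n^2$ with the same size of support. Replacing $x^k$ by $Q_n^m$ will move the excluded range from $s\le1$ to $s\le2$.

## 5. Testing the embedding on $Q_n^m(a)$: proof of Theorem 2

Recall the spectral theorem in the form we need. If $A$ is bounded self-adjoint and $\xi$ is a unit vector, there is a probability measure $\nu$ on $\operatorname{spec}(A)$, the spectral measure of $A$ at $\xi$, with $\langle R(A)\xi,\xi\rangle=\int R\,d\nu$ for every polynomial $R$. Also $\|R(A)\|_{op}=\max_{\operatorname{spec}(A)}|R|$ for real $R$.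

**Step 1: translate operator norm and $\ell^2$-norm into statements on $[0,1]$.** Let $A=\lambda(a)=(\lambda(\mu)/\rho)^2$. As $\mu$ is real and symmetric, $\lambda(\mu)$ is self-adjoint; so $A\ge0$ and $\|A\|=\|\lambda(\mu)\|^2/\rho^2=1$. Hence $\operatorname{spec}(A)\subset[0,1]$ and, since the norm of a positive operator is the maximum of its spectrum, $1\in\operatorname{spec}(A)$. Let $\nu$ be the spectral measure of $A$ at $\delta_1$. Its moments are
$$\int x^k\,d\nu=\langle A^k\delta_1,\delta_1\rangle=a^{*k}(1)=\rho^{-2k}\mu^{*2k}(1).\tag{5}$$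
For a real polynomial $R$ we have $\lambda(R(a))=R(A)$ and $R(a)=R(A)\delta_1$, so
$$\|\lambda(R(a))\|_{op}\ge|R(1)|,\qquad\|R(a)\|_2^2=\|R(A)\delta_1\|^2=\int R^2\,d\nu.\tag{6}$$

**Step 2: express the series in Theorem 2 through $\nu$.** Let $\beta=s/2>0$. The binomial series is
$$(1-x)^{-\beta}=\sum_{k\ge0}c_kx^k,\qquad c_k=\frac{\Gamma(k+\beta)}{\Gamma(\beta)\,k!}>0,\qquad c_k\sim\frac{k^{\beta-1}}{\Gamma(\beta)}.$$
At $x=1$ both sides are $+\infty$, because $\beta-1>-1$. All terms are nonnegative, so monotone convergence and (5) give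
$$\int(1-x)^{-\beta}\,d\nu=\sum_{k\ge0}c_k\,\rho^{-2k}\mu^{*2k}(1).\tag{7}$$
Because $c_k$ is comparable to $k^{\beta-1}$ for $k\ge1$, the right side is finite if and only if $\sum_{k\ge1}k^{\beta-1}\rho^{-2k}\mu^{*2k}(1)<\infty$.

Suppose now, for a contradiction, that this series converges and that (3) holds at the exponent $s=2\beta$. By (7), $(1-x)^{-\beta}\in L^1(\nu)$; in particular $\nu(\{1\})=0$.

**Step 3: show that $\|f_n\|_2^2$ is $o(n^{-2\beta})$.** Fix an integer $m\ge1$ with $m>\beta$, let $f_n=Q_n^m(a)$, and put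
$$\varepsilon_n=(2n+1)^{2\beta}\int Q_n^{2m}\,d\nu=(2n+1)^{2\beta}\|f_n\|_2^2,$$
where the second equality is (6). We claim $\varepsilon_n\to0$ by dominated convergence. For a dominating function: since $|Q_n|\le1$ and $m>\beta$, (2) gives
$$(2n+1)^{2\beta}Q_n^{2m}\le(2n+1)^{2\beta}|Q_n|^{2\beta}\le(1-x)^{-\beta}\in L^1(\nu).$$
For pointwise convergence: at each $x<1$, the third part of (2) raised to the power $m$ gives
$$(2n+1)^{2\beta}Q_n(x)^{2m}\le(2n+1)^{2\beta-2m}(1-x)^{-m}\longrightarrow0.$$
As $\nu(\{1\})=0$, this is convergence $\nu$-almost everywhere, and $\varepsilon_n\to0$.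

The power $m$ is there for the pointwise limit. For $\beta=1$ and $m=1$ the integrand would be $\sin^2((2n+1)\theta)/\sin^2\theta$, which at $x=3/4$, i.e. $\theta=\pi/6$, is at least $1$ for all $n$, since $\sin^2$ of an odd multiple of $\pi/6$ is $1/4$ or $1$. With $m=2$ it tends to $0$.

**Step 4: compare with the embedding.** Let $K=\max_{\operatorname{supp}\mu}\ell$. Since $f_n$ is a polynomial of degree $nm$ in $\mu*\mu$, each point of its support is a product of at most $2nm$ elements of $\operatorname{supp}\mu$, so $\ell\le2Knm$ there. Hence $\|f_n\|_{\ell,s}^2\le(1+2Knm)^s\|f_n\|_2^2$. By (6) and (3),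
$$1=Q_n^m(1)^2\le\|\lambda(f_n)\|_{op}^2\le C^2(1+2Knm)^s\|f_n\|_2^2=C^2\,\frac{(1+2Knm)^s}{(2n+1)^s}\,\varepsilon_n\le C^2(1+Km)^s\,\varepsilon_n\longrightarrow0,$$
using $2\beta=s$ and $1+2Knm\le(2n+1)(1+Km)$. This is a contradiction, and Theorem 2 is proved. $\blacksquare$

**Two checks.** On $\mathbb Z$ with $\mu$ uniform on $\{\pm1\}$ we have $\rho=1$ and $\mu^{*2k}(0)=\binom{2k}{k}4^{-k}\sim(\pi k)^{-1/2}$. The series in Theorem 2 behaves like $\sum k^{s/2-3/2}$, which diverges exactly when $s\ge1$. On $\mathbb Z^2$ with $\mu$ uniform on the four unit vectors, $\rho=1$ and the coordinates $u+v$ and $u-v$ turn the walk into two independent walks on $\mathbb Z$, so $\mu^{*2k}(0)\sim(\pi k)^{-1}$. The series behaves like $\sum k^{s/2-2}$ and diverges exactly when $s\ge2$. In both cases Theorem 2 gives the true degree as a lower bound.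

## 6. Non-amenable groups are $\rho$-transient

At $s=2$ the weight $k^{s/2-1}$ is $1$, and Theorem 2 says that an embedding forces $\sum_k\rho^{-2k}\mu^{*2k}(1)=\infty$.

**Definition ($\rho$-transience).** We call the walk given by $\mu$ $\rho$-transient if $\sum_k\rho^{-2k}\mu^{*2k}(1)<\infty$.

By the checks above, the simple walks on $\mathbb Z$ and $\mathbb Z^2$ are not $\rho$-transient, since $\sum k^{-1/2}=\sum k^{-1}=\infty$; Section 8 shows that the simple walk on $F_2$ is. The next statement is a case of a theorem of Guivarc'h; here is a full proof.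

**Proposition 4.** Let $S$ be a finite symmetric generating set of $G$ with $1\in S$, let $\mu$ be uniform on $S$, and let $\rho=\|\lambda(\mu)\|_{op}$. If $\rho<1$, then $\sum_k\rho^{-2k}\mu^{*2k}(1)<\infty$.

The plan: if the sum diverges, then $a*\varphi=\varphi$ has a positive solution bounded by its value at $1$, and positive solutions are unique up to scale. Right translates of $\varphi$ are again solutions, so $\varphi$ is multiplicative; bounded and multiplicative means constant; and a constant solution means $\rho=1$.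

*Proof.* Keep $a$ and $A$ from Section 5, and suppose $\sum_ka^{*k}(1)=\infty$. Note that $a\ge0$ is finitely supported.

**Step 1: spread the divergence from $1$ to all of $G$.** The support of $a^{*k}$ is $S^{2k}$. Since $1\in S$ and $S$ generates, these sets increase to $G$, so for every $g$ we have $a^{*k}(g)>0$ for all large $k$. Fix $g$ and $k_0$ with $a^{*k_0}(g)>0$. Keeping one term of the convolution, $a^{*(k+k_0)}(g)\ge a^{*k_0}(g)\,a^{*k}(1)$. Summing over $k$,
$$\sum_ka^{*k}(g)=\infty\qquad\text{for all }g\in G.\tag{8}$$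

**Step 2: construct a positive $\varphi$ with $a*\varphi=\varphi$ and $\varphi\le\varphi(1)=1$.** For $0<r<1$ let $B=(1-rA)^{-1}=\sum_kr^kA^k$, which converges in norm as $\|A\|=1$, and let
$$g_r=B\delta_1=\sum_kr^ka^{*k}\ge0.$$
The operator $B$ is positive, and it commutes with the right translations $(R_h\xi)(x)=\xi(xh)$, because $A$ is a left convolution. These are unitary and $R_{x^{-1}}\delta_1=\delta_x$, so $\langle B\delta_x,\delta_x\rangle=\langle B\delta_1,\delta_1\rangle=g_r(1)$. By Cauchy–Schwarz for the positive form $\langle B\cdot,\cdot\rangle$,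
$$g_r(x)=\langle B\delta_1,\delta_x\rangle\le\langle B\delta_1,\delta_1\rangle^{1/2}\langle B\delta_x,\delta_x\rangle^{1/2}=g_r(1).$$
Since $g_r=\delta_1+r\,a*g_r$, and $g_r(1)\ge1$, the function $\varphi_r=g_r/g_r(1)$ satisfies
$$0\le\varphi_r\le1=\varphi_r(1),\qquad\varphi_r=r\,a*\varphi_r+\frac{\delta_1}{g_r(1)}.$$
As $r\uparrow1$, monotone convergence gives $g_r(1)\to\sum_ka^{*k}(1)=\infty$. As $G$ is countable, a diagonal argument gives a sequence $r_j\uparrow1$ along which $\varphi_{r_j}$ converges pointwise to some $\varphi$. Because $a$ is finitely supported, $(a*\varphi_{r_j})(x)$ is a fixed finite sum and passes to the limit: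
$$0\le\varphi\le1,\qquad\varphi(1)=1,\qquad a*\varphi=\varphi.$$
Finally $\varphi(x)=(a^{*k}*\varphi)(x)\ge a^{*k}(x)\varphi(1)>0$ for $k$ large, so $\varphi>0$ everywhere.

**Step 3: show that positive solutions are unique up to scale.** Let $u,w>0$ satisfy $a*u=u$ and $a*w=w$, and let $c=u(1)/w(1)$. We claim $u=cw$. Put $v=\min(u,cw)>0$. As $a\ge0$, $a*v\le a*u=u$ and $a*v\le a*(cw)=cw$, so $a*v\le v$. Let $d=v-a*v\ge0$. Telescoping,
$$\sum_{k<N}a^{*k}*d=v-a^{*N}*v\le v.$$
Keeping in $(a^{*k}*d)(x)=\sum_za^{*k}(z)d(z^{-1}x)$ only $z=xy^{-1}$, we get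
$$v(x)\ge d(y)\sum_{k<N}a^{*k}(xy^{-1})\qquad\text{for all }x,y\in G,\ N\ge1.$$
As $N\to\infty$ the sum diverges by (8), while $v(x)$ is finite. So $d=0$, i.e. $a*v=v$.

Now $h=u-v\ge0$ satisfies $a*h=h$, and $h(1)=0$ since $u(1)=c\,w(1)$. For every $y$ and $k$,
$$0=h(1)=(a^{*k}*h)(1)\ge a^{*k}(y^{-1})\,h(y),$$
and $a^{*k}(y^{-1})>0$ for $k$ large, so $h(y)=0$. Thus $u=v$. The same argument for $cw-v$, which is also nonnegative, fixed by $a*$, and zero at $1$, gives $cw=v$. Hence $u=cw$.

**Step 4: conclude that $\varphi$ is constant.** For $g\in G$ let $u(x)=\varphi(xg)$. Left convolution commutes with right translation, so $u$ is a positive solution of $a*u=u$. By Step 3 with $w=\varphi$, where $c=\varphi(g)/\varphi(1)=\varphi(g)$,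
$$\varphi(xg)=\varphi(g)\varphi(x)\qquad\text{for all }x,g\in G.$$
For $x=g^{-1}$ this says $1=\varphi(g)\varphi(g^{-1})$. Both factors are at most $1$, so both are $1$, and $\varphi\equiv1$. Then $a*\varphi=\varphi$ reads $1=\sum_xa(x)=\rho^{-2}\big(\sum_x\mu(x)\big)^2=\rho^{-2}$, contradicting $\rho<1$. $\blacksquare$

## 7. Proof of Theorem 1

**(a)⇒(b): upper bound for virtually cyclic groups.** If $G$ is finite, the degree is $0$ by Fact 1. Let $G$ be infinite with $\langle z\rangle\cong\mathbb Z$ of finite index $q$, let $S$ be a finite symmetric generating set, and let $b(n)$ be the number of $x$ with $|x|\le n$. Write $G=\bigcup_{i\le q}t_i\langle z\rangle$ with $t_1=1$. For $\sigma\in S$ and $i\le q$ we have $\sigma t_i=t_jz^e$ for some $j$ and $e$; let $E$ bound the finitely many $|e|$. Starting from $t_1=1$ and multiplying on the left one letter at a time, every $x$ with $|x|\le n$ has the form $t_jz^e$ with $|e|\le nE$, so $b(n)\le q(2nE+1)$. Also $b(n)\ge n+1$ because all spheres of the infinite group $G$ are nonempty. So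 $G$ has polynomial growth of degree $1$, and $\deg_{RD}G=1$ by Fact 4.

**(b)⇒(c).** This is immediate.

**(c)⇒(d).** Some $H^s_\ell(G)$ with $s<2$ embeds, and $\|\cdot\|_{\ell,s}\le\|\cdot\|_{\ell,2}$, so $H^2_\ell(G)$ embeds.

**(d)⇒(a).** Assume
$$\|\lambda(f)\|_{op}\le C\|f\|_{\ell,2}\qquad\text{for all }f\in\mathbb C[G].\tag{9}$$

**Step 1: $G$ is amenable.** Suppose not. Choose a finite symmetric generating set $S\ni1$ and let $\mu$ be uniform on $S$. By Kesten's criterion $\rho\ne1$; since $\rho\le\|\mu\|_1=1$, we have $\rho<1$. Proposition 4 gives $\sum_k\rho^{-2k}\mu^{*2k}(1)<\infty$. But Theorem 2 with $s=2$ says that this sum is infinite, a contradiction.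

**Step 2: bound the growth by positive test functions.** Let $|\cdot|$ be the word length for $S$, let $b(n)$ be the number of $x$ with $|x|\le n$, and let $K=\max(1,\max_S\ell)$, so that $\ell(x)\le K|x|$. Take
$$f(x)=(1+K|x|)^{-2}\,1_{|x|\le n},\qquad A_n=\|f\|_1.$$
By Lemma 5, $\|\lambda(f)\|_{op}\ge A_n$. On the other side,
$$\|f\|_{\ell,2}^2\le\sum_{|x|\le n}(1+K|x|)^{-4}(1+K|x|)^2=A_n.$$
So (9) gives $A_n\le C\sqrt{A_n}$, i.e. $A_n\le C^2$. Letting $n\to\infty$,
$$\sum_{x\in G}(1+K|x|)^{-2}\le C^2.\tag{10}$$
Each of the $b(n)$ points with $|x|\le n$ contributes at least $(1+Kn)^{-2}$, so $b(n)\le C^2(1+Kn)^2$.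

**Step 3: bring in the structure of groups of polynomial growth.** By Gromov's polynomial growth theorem, $G$ has a nilpotent subgroup $N$ of finite index; $N$ is finitely generated because $G$ is. Let $\gamma_1N=N$ and $\gamma_{k+1}N=[N,\gamma_kN]$ be the lower central series. Each $\gamma_kN/\gamma_{k+1}N$ is a finitely generated abelian group; let $r_k$ be its rank. The Bass–Guivarc'h formula says that the growth of $N$ has degree $d=\sum_{k\ge1}k\,r_k$; in particular, the ball of radius $n$ in $N$, for a finite generating set $T$ of $N$, has at least $c'n^d$ elements for $n\ge1$, with some $c'>0$. If $L\ge1$ is an integer bounding $|\cdot|$ on $T$, this ball lies in the ball of radius $Ln$ in $G$. So $b(Ln)\ge c'n^d$, and, as $b\ge1$, there is $c>0$ with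
$$b(n)\ge cn^d\qquad\text{for all }n\ge1.$$
For instance, $N=\mathbb Z^2$ has $r_1=2$ and $d=2$; the group of integral upper unitriangular $3\times3$ matrices has $r_1=2$, $r_2=1$ and $d=4$.

**Step 4: show $d\le1$.** The bound $b(n)\le C^2(1+Kn)^2$ alone allows $d=2$, so we use the full strength of (10). Suppose $d\ge2$, so $b(n)\ge cn^2$ for $n\ge1$. Put $w(t)=(1+Kt)^{-2}$. Since $w(j)=\sum_{n\ge j}[w(n)-w(n+1)]$, exchanging nonnegative sums gives
$$\sum_{x}(1+K|x|)^{-2}=\sum_{n\ge0}b(n)\,[w(n)-w(n+1)].$$
As $-w'(t)=2K(1+Kt)^{-3}$ is decreasing, $w(n)-w(n+1)\ge2K(1+K(n+1))^{-3}$. Hence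
$$\sum_x(1+K|x|)^{-2}\ge\sum_{n\ge1}cn^2\cdot\frac{2K}{(1+K(n+1))^3}=\infty,$$
because the terms are of order $1/n$. This contradicts (10). So the integer $d$ is at most $1$.

**Step 5: read off that $G$ is virtually cyclic.** From $\sum_kk\,r_k\le1$ we get $r_1\le1$ and $r_k=0$ for $k\ge2$. So for $k\ge2$ the quotient $\gamma_kN/\gamma_{k+1}N$ is a finitely generated abelian group of rank $0$, hence finite. The lower central series of $N$ reaches $1$ after finitely many steps, so $\gamma_2N$ is finite. If $r_1=0$, then $N/\gamma_2N$ is finite as well, and $N$ is finite. If $r_1=1$, choose $z\in N$ whose image generates an infinite cyclic subgroup of finite index in $N/\gamma_2N$. Its preimage $\langle z\rangle\gamma_2N$ has finite index in $N$, and $\langle z\rangle$ has finite index in $\langle z\rangle\gamma_2N$ because $\gamma_2N$ is finite. So $\langle z\rangle$ has finite index in $N$, hence in $G$. In either case $G$ is virtually cyclic. $\blacksquare$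

**The set of values.** If $\deg_{RD}G<2$, then $G$ is virtually cyclic by (c)⇒(a), and the proof of (a)⇒(b) gives degree $0$ or $1$. So the degree lies in $\{0,1\}\cup[2,\infty]$. As $\deg_{RD}\mathbb Z^2=2$ and $\mathbb Z^2$ is not virtually cyclic, $2$ in (c) cannot be replaced by any larger number. By (d)⇒(a), a group that is not virtually cyclic has no embedding even at $s=2$.

## 8. Free subgroups force degree at least 3

**Step 1: reduce the lower bound to $F_2$.** A non-abelian free group contains $F_2$, so by Fact 3 it suffices to show $\deg_{RD}F_2\ge3$.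

**Step 2: compute how thin $\nu$ is near $1$.** Let $\mu$ be the simple random walk on $F_2$, uniform on the two free generators and their inverses. By Kesten (1959), $\rho=\sqrt3/2$, and the spectral measure of $\lambda(\mu)$ at $\delta_1$ has density $c\sqrt{\rho^2-t^2}/(1-t^2)$ on $[-\rho,\rho]$. The measure $\nu$ of Section 5 is its image under $x=t^2/\rho^2$, since by (5) both have the same moments on $[0,1]$. Therefore
$$\int(1-x)^{-\beta}\,d\nu=c\,\rho^{2\beta}\int_{-\rho}^{\rho}\frac{(\rho^2-t^2)^{\frac12-\beta}}{1-t^2}\,dt.$$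
The denominator lies in $[\frac14,1]$, and near $t=\pm\rho$ the integrand is of order $(\rho-|t|)^{1/2-\beta}$. So the integral is finite for every $\beta<3/2$.

**Step 3: apply Theorem 2.** By (7), $\sum_kk^{\beta-1}\rho^{-2k}\mu^{*2k}(1)<\infty$ for all $0<\beta<3/2$. By Theorem 2 there is no embedding of $H^s_\ell(F_2)$ with $s=2\beta<3$, for any $\ell$. Hence $\deg_{RD}F_2\ge3$.

Taking $\beta=1$ we see that this walk is $\rho$-transient. We can also see what the powers of Section 4 would give here. Substituting $t=\pm\rho\sqrt x$, the density of $\nu$ is $c\rho^2\sqrt{1-x}\,/(\sqrt x\,(1-\rho^2x))$ with $1-\rho^2x\in[\frac14,1]$. So $t_k=\int x^k\,d\nu$ is bounded above and below by constants times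
$$\int_0^1x^{k-\frac12}(1-x)^{\frac12}\,dx=\frac{\Gamma(k+\frac12)\Gamma(\frac32)}{\Gamma(k+2)}\sim\Gamma(\tfrac32)\,k^{-3/2}.$$
With this, (4) is contradictory only for $s<3/2$, half of what $Q_n^m(a)$ gives.

**Step 4: the upper bound for $F_k$, $2\le k<\infty$.** Let $|\cdot|$ be the word length on a free basis. Haagerup's inequality (Invent. Math. 50 (1979)) states that $\|\lambda(f_n)\|_{op}\le(n+1)\|f_n\|_2$ for $f_n$ supported on $\{|x|=n\}$. Decompose $f\in\mathbb C[F_k]$ as $f=\sum_nf_n$ with $f_n=f\,1_{|x|=n}$. For $s>3$, Cauchy–Schwarz gives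
$$\|\lambda(f)\|_{op}\le\sum_n(n+1)\|f_n\|_2\le\Big(\sum_n(n+1)^{2-s}\Big)^{1/2}\Big(\sum_n(n+1)^s\|f_n\|_2^2\Big)^{1/2}=C_s\,\|f\|_{|\cdot|,s},$$
where $C_s<\infty$ because $s-2>1$. So $\deg_{RD}F_k\le3$, and with the lower bound $\deg_{RD}F_k=3$. $\blacksquare$

**Remark.** For non-amenable $G$ the argument shows that every embedding has $s>2$: an embedding at some $s\le2$ would give one at $2$, which Step 1 of (d)⇒(a) excludes. It gives $\deg_{RD}G\ge3$ when $G$ contains $F_2$. It does not determine whether non-amenable groups without free subgroups can have degree in $[2,3)$, which does not affect the question posed.
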